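\title{Failure of the Specht property for $\mathfrak{AN}_2$ and for the weak identity $[x_1,x_2,x_3]$ in odd characteristic}

\begin{abstract}
Let $K$ be a field of characteristic $p>2$. We show that the variety $\mathfrak{AN}_2$ of Lie algebras over $K$ has a subvariety that is not finitely based, and that the L-variety defined by the weak identity $[x_1,x_2,x_3]$ has a sub-L-variety that is not finitely based. Both examples are built from the polynomials $c_n=[x_1,x_2]^{p-1}[x_2,x_3]^{p-1}\cdots[x_n,x_1]^{p-1}$, which for $p=2$ are the polynomials of Vaughan-Lee; the proof covers $p=2$ as well. No $c_n$ is a consequence of the others, so in both settings there are $2^{\aleph_0}$ such subvarieties. The proof sends commutators to $2\times2$ determinants and separates $c_n$ from the other $c_m$ by the coefficient of a single monomial.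
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $K$ is a field, $X=\{x_1,x_2,\dots\}$, and $K\langle X\rangle$ is the free associative algebra on $X$. A \emph{linear form} is an element of $\mathrm{span}_K X$. Commutators are left-normed: $[a,b]=ab-ba$ and $[a_1,\dots,a_k]=[[a_1,\dots,a_{k-1}],a_k]$. Associative algebras have a unit. Nothing depends on this choice: the identities considered below have no constant term, and such polynomials generate the same ideal in the free algebra with unit and in the free algebra without unit.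

\subsection*{Weak identities}
A \emph{pair} $(R,V)$ is an associative algebra $R$ with a subspace $V$ that generates it. A polynomial $f(x_1,\dots,x_r)\in K\langle X\rangle$ is a \emph{weak identity} of $(R,V)$ if $f(v_1,\dots,v_r)=0$ for all $v_1,\dots,v_r\in V$. Since only elements of $V$ are substituted, the set of weak identities of a pair need not be closed under all substitutions, but it is a \emph{weak T-ideal}: an ideal of $K\langle X\rangle$ closed under the linear substitutions $x_i\mapsto\sum_j\lambda_{ij}x_j$, $\lambda_{ij}\in K$. The \emph{L-variety} defined by a set $T\subseteq K\langle X\rangle$ is the class of all pairs that satisfy every element of $T$. An L-variety is \emph{finitely based} if its weak T-ideal of weak identities is generated, as a weak T-ideal, by finitely many polynomials, and it has the \emph{Specht property} if all its sub-L-varieties are finitely based.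

\subsection*{Lie varieties}
For $c\ge1$ let $\mathfrak{AN}_c$ be the variety of Lie algebras $L$ over $K$ that have an abelian ideal $I$ with $L/I$ nilpotent of class at most $c$. A variety of Lie algebras has the \emph{Specht property} if each of its subvarieties is finitely based, that is, defined by finitely many identities. For a Lie element $u$ and $f\in K\langle X\rangle$ we write $u\cdot f$ for the right action determined by
\[
u\cdot(x_{i_1}\cdots x_{i_k})=[u,x_{i_1},\dots,x_{i_k}].
\]
The Jacobi identity gives $u\cdot[x_i,x_j]=[u,x_i,x_j]-[u,x_j,x_i]=[u,[x_i,x_j]]$.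

The two settings are close. Let $L\in\mathfrak{AN}_2$ with abelian ideal $I$ as above, let $V$ be the space of operators $u\mapsto[u,l]$ on $I$, $l\in L$, and let $R$ be the algebra they generate. Triple commutators of $L$ lie in $I$ and act on $I$ as zero, so $(R,V)$ satisfies the weak identity $[x_1,x_2,x_3]$, and every weak identity $f$ of $(R,V)$ gives the Lie identity $[y_1,y_2,y_3]\cdot f$ of $L$.

\subsection*{The problem}
A theorem of Vaughan-Lee states that over a field of characteristic $2$ the variety $\mathfrak{AN}_2$ does not have the Specht property. Its main step is that in characteristic $2$ the L-variety defined by $[x_1,x_2,x_3]$ and the cyclic products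
\[
v_n=[x_1,x_2][x_2,x_3]\cdots[x_{n-1},x_n][x_n,x_1],\qquad n=2,3,\dots,
\]
is not finitely based. The problem we solve comes from Drensky \cite{Drensky}. Let $\mathrm{char}\,K=p>2$.
\begin{itemize}
\item[(a)] Does $\mathfrak{AN}_2$ have the Specht property?
\item[(b)] Does the L-variety defined by $[x_1,x_2,x_3]$ have the Specht property?
\end{itemize}

Two observations point to a positive answer. One step lower, for the weak identity $[x_1,x_2]$, the Specht property holds (Theorem~\ref{thm:strong}(iii) below). And for $p>2$ the sequence $v_n$ collapses. Indeed, modulo $[x_1,x_2,x_3]$ the commutators $z_{ij}=[x_i,x_j]$ are central, $v_2=-z_{12}^2$, and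
\[
v_2(x_1+x_3,x_2)-v_2(x_1,x_2)-v_2(x_3,x_2)=-2z_{12}z_{32}=2z_{12}z_{23}.
\]
Since $z_{12}z_{23}$ divides $v_n$ for $n\ge3$, the single identity $v_2$ implies all $v_n$ when $2\ne0$ in $K$.

The factor $2$ here is the binomial coefficient $\binom21$, and this suggests a repair. Raise every commutator to the power $p-1$. The shortest cycle becomes $z_{12}^{2p-2}$, and in $(z_{12}+z_{32})^{2p-2}$ the product $z_{12}^{p-1}z_{32}^{p-1}$, which divides all longer cycles, has the coefficient $\binom{2p-2}{p-1}$. This number is divisible by $p$, because $p$ divides $(2p-2)!$ and not $((p-1)!)^2$. The repair works, and both answers are negative.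

\subsection*{Results}
From now on $K$ is an arbitrary field, finite or infinite, of characteristic $p>0$; the case $p=2$ is allowed unless it is excluded explicitly. For $n\ge2$ put
\begin{align*}
c_n&=[x_1,x_2]^{p-1}[x_2,x_3]^{p-1}\cdots[x_{n-1},x_n]^{p-1}[x_n,x_1]^{p-1},\\
w_n&=[y_1,y_2,y_3]\cdot c_n,\\
\mathrm{pl}&=[x_1,x_2][x_3,x_4]-[x_1,x_3][x_2,x_4]+[x_1,x_4][x_2,x_3].
\end{align*}
For $p=2$ we have $c_n=v_n$. The Lie polynomial $w_n$ is the left-normed commutator
\[
w_n=\bigl[[y_1,y_2,y_3],\underbrace{[x_1,x_2],\dots,[x_1,x_2]}_{p-1},\ \dots,\ \underbrace{[x_n,x_1],\dots,[x_n,x_1]}_{p-1}\bigr].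
\]

\begin{theorem}\label{thm:weak}
The L-variety defined by $[x_1,x_2,x_3]$ and all $c_n$, $n\ge2$, is not finitely based. Hence the L-variety defined by $[x_1,x_2,x_3]$ does not have the Specht property.
\end{theorem}

\begin{theorem}\label{thm:lie}
The subvariety of $\mathfrak{AN}_2$ defined by all $w_n$, $n\ge2$, is not finitely based. Hence $\mathfrak{AN}_2$ does not have the Specht property.
\end{theorem}

\begin{theorem}\label{thm:strong}
For $S\subseteq\{2,3,\dots\}$ let $W_S$ be the weak T-ideal generated by $[x_1,x_2,x_3]$, $\mathrm{pl}$ and the $c_m$ with $m\in S$, and let $\mathfrak V_S$ be the subvariety of $\mathfrak{AN}_2$ defined by $[y_1,y_2,y_3]\cdot\mathrm{pl}$ and the $w_m$ with $m\in S$.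
\begin{itemize}
\item[(i)] $c_n\in W_S$ if and only if $n\in S$, and $w_n$ holds in $\mathfrak V_S$ if and only if $n\in S$. Hence there are $2^{\aleph_0}$ distinct $W_S$ and $2^{\aleph_0}$ distinct $\mathfrak V_S$.
\item[(ii)] $W_S$ is finitely generated if and only if $S$ is finite, and $\mathfrak V_S$ is finitely based if and only if $S$ is finite. In particular, for $p>2$ even the L-variety defined by $[x_1,x_2,x_3]$ and the standard polynomial $s_4=\sum_{\pi\in S_4}\mathrm{sgn}(\pi)\,x_{\pi(1)}x_{\pi(2)}x_{\pi(3)}x_{\pi(4)}$ does not have the Specht property.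
\item[(iii)] For $c\ge1$, the L-variety defined by $[x_1,\dots,x_{c+1}]$ has the Specht property if and only if $c=1$. For $c\ge2$, the variety $\mathfrak{AN}_c$ does not have the Specht property.
\end{itemize}
\end{theorem}

Section~\ref{sec:Z} reduces the statements on weak identities to a question of ideal membership in the polynomial ring $K[z_{ij}]$. Section~\ref{sec:plane} replaces $z_{ij}$ by $2\times2$ determinants and introduces the linear functional that answers the question; Section~\ref{sec:vanish} proves its main property. The theorems are deduced in Sections~\ref{sec:weak} and~\ref{sec:lie}.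

\section{Reduction to a commutative polynomial ring}\label{sec:Z}

We first record how weak T-ideals are generated.

\begin{lemma}\label{lem:gen}
Let $T\subseteq K\langle X\rangle$ and let $W$ be the weak T-ideal generated by $T$.
\begin{itemize}
\item[(i)] $W$ is the ideal generated by all values $f(\ell_1,\dots,\ell_r)$ with $f\in T$ and $\ell_1,\dots,\ell_r$ linear forms.
\item[(ii)] $W$ is the set of weak identities of the L-variety defined by $T$.
\item[(iii)] If $W$ is finitely generated as a weak T-ideal, it is generated by a finite subset of $T$.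
\end{itemize}
\end{lemma}

\begin{proof}
(i) The values lie in $W$. A linear substitution is an algebra endomorphism that maps linear forms to linear forms, so it maps values to values; hence the ideal generated by the values is a weak T-ideal containing $T$.

(ii) The weak identities of a pair form a weak T-ideal, so every pair satisfying $T$ satisfies $W$. Conversely, let $V$ be the image of $\mathrm{span}_KX$ in $K\langle X\rangle/W$. The pair $(K\langle X\rangle/W,V)$ satisfies all elements of $W$, because $W$ is closed under linear substitutions; and if $f$ is a weak identity of this pair, evaluation at the images of the $x_i$ shows $f\in W$.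

(iii) By (i), each of the finitely many generators of $W$ is a finite sum involving finitely many elements of $T$.
\end{proof}

Since $[x_1,x_2,x_3]$ is multilinear, the weak T-ideal it generates is the ideal generated by all $[x_i,x_j,x_k]$. Let $U$ be the quotient of $K\langle X\rangle$ by this ideal, and let $z_{ij}$ be the image of $[x_i,x_j]$, so that $z_{ii}=0$ and $z_{ji}=-z_{ij}$.

\begin{lemma}\label{lem:U}
The elements $z_{ij}$, $i<j$, are central in $U$ and algebraically independent. With $Z=K[z_{ij}:i<j]$, the algebra $U$ is a free $Z$-module with basis the ordered monomials $x_1^{\beta_1}x_2^{\beta_2}\cdots$. If $I$ is an ideal of $Z$, then $IU$ is the two-sided ideal of $U$ generated by $I$, and for $f\in Z$ and $k\ge0$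
\[
x_1^kf\in IU\iff f\in I.
\]
\end{lemma}

\begin{proof}
Let $L$ be the Lie algebra with basis $x_i$ and $z_{ij}$ $(i<j)$, in which $[x_i,x_j]=z_{ij}$ and the $z_{ij}$ are central; this is the free nilpotent Lie algebra of class $2$. A Lie homomorphism from $L$ to an associative algebra $A$ is the same as a choice of elements $a_i\in A$ with $[a_i,a_j,a_k]=0$ for all $i,j,k$: given such elements, $[a_i,a_j]$ commutes with all $a_k$ and hence with all $[a_k,a_l]$. An algebra homomorphism $U\to A$ is the same choice, so $U$ is the universal enveloping algebra of $L$. The Poincar\'e--Birkhoff--Witt theorem says that for a totally ordered basis of $L$ the ordered monomials in the basis elements form a $K$-basis of the enveloping algebra. Placing the $z_{ij}$ before the $x_i$, we obtain the first two assertions. Since $Z$ is central, $IU$ is a two-sided ideal, and it consists of the elements whose coefficients in the $Z$-basis all lie in $I$. The only coefficient of $x_1^kf$ is $f$.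
\end{proof}

For linear forms $\ell=\sum\lambda_jx_j$ and $\ell'=\sum\lambda'_kx_k$ the commutator $[\ell,\ell']=\sum\lambda_j\lambda'_kz_{jk}$ is an element of degree one of the polynomial ring $Z$. So all values $c_m(\ell_1,\dots,\ell_m)$ and $\mathrm{pl}(\ell_1,\dots,\ell_4)$ lie in $Z$. For $n\ge2$ put $S_n=\{2,3,\dots\}\setminus\{n\}$ and let $I_n$ be the ideal of $Z$ generated by all values $\mathrm{pl}(\ell_1,\dots,\ell_4)$ and $c_m(\ell_1,\dots,\ell_m)$, $m\in S_n$. By Lemma~\ref{lem:gen}(i) the image of $W_{S_n}$ in $U$ is $I_nU$, and $W_{S_n}$ contains the kernel of $K\langle X\rangle\to U$. Lemma~\ref{lem:U} with $k=0$ gives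
\begin{equation}\label{eq:WI}
c_n\in W_{S_n}\iff c_n\in I_n .
\end{equation}
Everything in this paper rests on the following statement, which is proved in Sections~\ref{sec:plane} and~\ref{sec:vanish}.

\begin{proposition}\label{prop:In}
For every $n\ge2$, $c_n\notin I_n$.
\end{proposition}

Longer cycles cannot imply $c_n$ for reasons of degree, so the content is that shorter cycles do not. Two small cases show what is easy and what is not.

\begin{example}\label{ex:c2}
The cycle $c_2$ implies no $c_n$ with $n\ge3$. With $\lambda=[\ell,\ell']$ we have $c_2(\ell,\ell')=(-1)^{p-1}\lambda^{2p-2}=\lambda^p\lambda^{p-2}$, and $\lambda^p$ is a linear combination of the $z_{jk}^p$. So all values of $c_2$ lie in the ideal generated by the $z_{jk}^p$, while $c_n$ is, up to sign, a monomial with all exponents equal to $p-1$. This argument stops at $c_2$, since $c_3$ itself is outside that ideal.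
\end{example}

\begin{example}\label{ex:p2}
Let $p=2$, so that signs do not matter. Then
\[
c_3(x_1+x_4,x_2,x_3)-c_3(x_1,x_2,x_3)-c_3(x_4,x_2,x_3)=z_{12}z_{23}z_{34}+z_{42}z_{23}z_{31},
\]
and multiplication by $z_{41}$ gives $c_4(x_1,x_2,x_3,x_4)+c_4(x_1,x_4,x_2,x_3)$. So $c_3$ does imply a relation among cycles of length four, and no ideal generated by monomials can separate $c_4$ from $c_3$. What survives in this computation is the parity of the number of $4$-cycles. We need a linear functional that plays the role of this count for every $p$.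
\end{example}

\section{Commutators as determinants}\label{sec:plane}

In $Z$ the value $c_m(\ell_1,\dots,\ell_m)$ is hard to expand, because the coefficients of $\ell_i$ enter two different factors. We therefore pass to a quotient of $Z$ in which each variable $x_j$ has its own coordinates and a linear substitution acts on the coordinates directly.

\subsection*{The homomorphism $\rho$}
Fix $n\ge2$. Let $P=K[a_1,b_1,\dots,a_n,b_n]$, let $\omega_{jk}=a_jb_k-a_kb_j$ be the determinant of the vectors $(a_j,b_j)$ and $(a_k,b_k)$, and let $B\subseteq P$ be the subalgebra generated by the $\omega_{jk}$. The \emph{multidegree} of a monomial of $P$ is the vector whose $j$-th entry is the degree in the pair $(a_j,b_j)$. Each $\omega_{jk}$ is multihomogeneous, so the multihomogeneous components of an element of $B$ lie in $B$.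

Let $\rho:Z\to B$ be the algebra homomorphism with $z_{jk}\mapsto\omega_{jk}$ for $j<k\le n$ and $z_{jk}\mapsto0$ for $k>n$. Assign to $\ell=\sum\lambda_jx_j$ the vector $\bigl(\sum_{j\le n}\lambda_ja_j,\sum_{j\le n}\lambda_jb_j\bigr)$. By bilinearity, $\rho([\ell,\ell'])$ is the determinant of the vectors assigned to $\ell$ and $\ell'$.

The map $\rho$ kills all values of $\mathrm{pl}$, which is the reason why $\mathrm{pl}$ can be added to the identities at no cost. This is the Pl\"ucker relation: for four vectors $(\alpha_i,\beta_i)$ with determinants $d_{ik}$, expanding $3\times3$ determinants with a repeated row gives $\alpha_2d_{34}-\alpha_3d_{24}+\alpha_4d_{23}=0$ and $\beta_2d_{34}-\beta_3d_{24}+\beta_4d_{23}=0$, and $\alpha_1$ times the second relation minus $\beta_1$ times the first is $d_{12}d_{34}-d_{13}d_{24}+d_{14}d_{23}=0$.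

For $m\ge2$ let $Q_m=K[X_1,Y_1,\dots,X_m,Y_m]$ and
\[
C_m=\prod_{i\in\mathbb Z/m}(X_iY_{i+1}-X_{i+1}Y_i)^{p-1}\in Q_m .
\]
Then $\rho(c_m(\ell_1,\dots,\ell_m))$ is $C_m$ evaluated at the vectors assigned to $\ell_1,\dots,\ell_m$. In particular $\rho(c_n)=C_n(a,b)$, where $C_n(a,b)$ stands for $C_n(a_1,b_1,\dots,a_n,b_n)$.

\subsection*{Components of a substitution}
Values at linear forms are not multihomogeneous, so we split them formally. Let $\tau_{ij}$ $(1\le i\le m$, $1\le j\le n)$ be indeterminates and let $\theta:Q_m\to P[\tau_{ij}]$ be the substitution $X_i\mapsto\sum_j\tau_{ij}a_j$, $Y_i\mapsto\sum_j\tau_{ij}b_j$. For $F\in Q_m$ and an $m\times n$ matrix $A=(\alpha_{ij})$ of nonnegative integers, let $F^A\in P$ be the coefficient of $\tau^A=\prod\tau_{ij}^{\alpha_{ij}}$ in $\theta(F)$. The map $F\mapsto F^A$ is linear. The entry $\alpha_{ij}$ counts how many letters $X_i,Y_i$ (letters of \emph{row} $i$) are replaced by letters $a_j,b_j$ (letters of \emph{column} $j$).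

Let $t$ be one more indeterminate and let $\sigma$ be the shear $a_j\mapsto a_j+tb_j$, $b_j\mapsto b_j$, a $K[t]$-algebra endomorphism of $P[t]$. We use the same letter for the endomorphism $X_i\mapsto X_i+tY_i$, $Y_i\mapsto Y_i$ of $Q_m[t]$, and we extend $F\mapsto F^A$ to $Q_m[t]$ by $K[t]$-linearity. Let $E_{kj}$ be the matrix unit.

\begin{lemma}\label{lem:polar}
\begin{itemize}
\item[(i)] $F^A$ is multihomogeneous, and its multidegree is the vector of column sums of $A$. If $F$ is homogeneous of degree $d_i$ in $(X_i,Y_i)$ for each $i$, then $F^A=0$ unless the row sums of $A$ are $d_1,\dots,d_m$.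
\item[(ii)] $(X_k^pG)^A=\sum_{j:\,\alpha_{kj}\ge p}a_j^p\,G^{A-pE_{kj}}$ and $(Y_k^pG)^A=\sum_{j:\,\alpha_{kj}\ge p}b_j^p\,G^{A-pE_{kj}}$.
\item[(iii)] $\sigma(F^A)=(\sigma F)^A$. Moreover, $\sigma$ fixes every element of $B$ and every $X_iY_k-X_kY_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) In $\theta(F)$ each factor $\tau_{ij}$ replaces one letter of row $i$ and comes with one letter of column $j$.
(ii) In characteristic $p$, $\theta(X_k^pG)=\bigl(\sum_j\tau_{kj}^pa_j^p\bigr)\theta(G)$; take the coefficient of $\tau^A$. The same holds with $Y_k$ and $b_j$.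
(iii) Let $\sigma$ fix the $\tau_{ij}$. The homomorphisms $\sigma\theta$ and $\theta\sigma$ both send $X_i$ to $\sum_j\tau_{ij}(a_j+tb_j)$ and $Y_i$ to $\sum_j\tau_{ij}b_j$, so they are equal. Finally $(a_j+tb_j)b_k-(a_k+tb_k)b_j=\omega_{jk}$, and the same computation applies to $X_iY_k-X_kY_i$.
\end{proof}

\subsection*{The expansion of $C_m$}
For commuting indeterminates $u,v$ we have in characteristic $p$
\begin{equation}\label{eq:binom}
(u-v)^{p-1}=\sum_{k=0}^{p-1}u^kv^{p-1-k},\qquad (u-v)^{p-2}=\sum_{s=1}^{p-1}(p-s)\,u^{s-1}v^{p-1-s}.
\end{equation}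
The first formula follows from $(u-v)^p=u^p-v^p$ by cancelling $u-v$. The second is the derivative of the first with respect to $v$, with $k=s-1$.

\begin{lemma}\label{lem:expand}
For $e\in\mathbb Z^m$ let $N(e)$ be the number of sequences $(k_i)\in\{0,\dots,p-1\}^{\mathbb Z/m}$ with $k_i-k_{i-1}=e_i$ for all $i$. Then
\begin{equation}\label{eq:expand}
C_m=\sum_eN(e)\,M_e,\qquad M_e=\prod_{i=1}^mX_i^{p-1+e_i}Y_i^{p-1-e_i},
\end{equation}
where only $e$ with $\sum e_i=0$ and $|e_i|\le p-1$ occur. We have $N(0)=p$. If $e_i=s$ and $e_{i'}=-s$ with $1\le s\le p-1$, and all other entries of $e$ are zero, then $N(e)=p-s$.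
\end{lemma}

\begin{proof}
By \eqref{eq:binom} the $i$-th factor of $C_m$ is $\sum_{k_i}(X_iY_{i+1})^{k_i}(X_{i+1}Y_i)^{p-1-k_i}$. In the product of the terms indexed by $(k_i)$, the letter $X_i$ has exponent $k_i+(p-1-k_{i-1})$ and $Y_i$ has exponent $(p-1-k_i)+k_{i-1}$. This is \eqref{eq:expand}. For $e=0$ the sequence $(k_i)$ is constant. For $e$ with the two nonzero entries $s$ and $-s$ it equals $\kappa+s$ on the arc from $i$ to $i'-1$ and $\kappa$ on the arc from $i'$ to $i-1$, with $0\le\kappa\le p-1-s$.
\end{proof}

\subsection*{The functional $\psi$}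
The polynomial $C_n(a,b)$ has multidegree $(2p-2,\dots,2p-2)$. The degree $2p-2$ has two properties that drive the proof: a monomial of this degree in two letters $a,b$ is either the \emph{balanced} monomial $(ab)^{p-1}$ or is divisible by $a^p$ or $b^p$; and $2p-2<2p$, so there is no room for two $p$-th powers. The first candidate for a separating functional is the coefficient of $\prod_j(a_jb_j)^{p-1}$, which kills all $p$-th powers. But on $C_n(a,b)$ it takes the value $N(0)=p=0$. Since $\sum e_i=0$, at least two columns must be unbalanced, and we take exactly two: let $\psi:P\to K$ be the coefficient of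
\[
a_1^{2p-2}\,b_2^{2p-2}\prod_{j=3}^n(a_jb_j)^{p-1}.
\]

\begin{remark}
For $p=2$ the functional $\psi\rho$ is the count of Example~\ref{ex:p2}. A monomial in the $\omega_{jk}$ of multidegree $(2,\dots,2)$ is a product of cycles on disjoint sets of columns, a square $\omega_{jk}^2$ being a cycle of length two, and $\psi$ is the product of the corresponding coefficients. A cycle avoiding columns $1,2$ contributes $N(0)=0$, and a cycle through exactly one of them contributes $0$ because $\sum e_i\ne0$. So $\psi$ vanishes unless the monomial is one cycle of length $n$, and then $\psi=p-1=1$.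
\end{remark}

\begin{proposition}\label{prop:key}
\begin{itemize}
\item[(i)] $\psi(C_n(a,b))=1$ for $n\ge2$.
\item[(ii)] Let $2\le m<n$, let $A=(\alpha_{ij})$ be an $m\times n$ matrix of nonnegative integers with all row sums equal to $2p-2$ and all column sums at most $2p-2$, and let $g\in B$ be multihomogeneous of degree $2p-2-\sum_i\alpha_{ij}$ in $(a_j,b_j)$ for each $j$. Then $\psi(g\,C_m^A)=0$.
\end{itemize}
\end{proposition}

Part (i) is contained in Lemma~\ref{lem:expand}: the coefficient is $N(p-1,-(p-1),0,\dots,0)=1$. Part (ii) is proved in the next section.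

\begin{proof}[Proof of Proposition~\ref{prop:In} from Proposition~\ref{prop:key}]
Suppose $c_n\in I_n$. Grade $Z$ by the total degree in the $z_{jk}$. The values of $c_m$ are homogeneous of degree $m(p-1)$ and those of $\mathrm{pl}$ of degree $2$. Write $c_n$ in terms of the generators of $I_n$ and take the component of degree $n(p-1)$. The terms with $m>n$ disappear, and
\[
c_n=\sum_sg_s\,c_{m_s}\bigl(\ell^{(s)}_1,\dots,\ell^{(s)}_{m_s}\bigr)+q,\qquad g_s\in Z,\quad 2\le m_s<n,
\]
with $q$ in the ideal generated by the values of $\mathrm{pl}$; for $n=2$ the sum is empty. Apply $\rho$. We have $\rho(q)=0$ and $\rho(g_s)\in B$, and for $\ell_i=\sum_j\lambda_{ij}x_j$,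
\[
\rho\bigl(c_m(\ell_1,\dots,\ell_m)\bigr)=\sum_A\lambda^A\,C_m^A,\qquad \lambda^A=\prod_{i\le m,\ j\le n}\lambda_{ij}^{\alpha_{ij}}\in K,
\]
where $A$ has row sums $2p-2$ by Lemma~\ref{lem:polar}(i). Split each $\rho(g_s)$ into multihomogeneous components $g\in B$. Then $C_n(a,b)$ is a $K$-linear combination of products $g\,C_m^A$ with $m<n$. The functional $\psi$ vanishes on such a product unless its multidegree is $(2p-2,\dots,2p-2)$, and in that case $A$ and $g$ satisfy the hypotheses of Proposition~\ref{prop:key}(ii). Hence $\psi(C_n(a,b))=0$, contrary to Proposition~\ref{prop:key}(i).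
\end{proof}

The argument shows that $\psi$ kills each component $g\,C_m^A$ separately and never asks whether a component comes from an element of $I_n$. This is why finite fields need no special treatment.

\section{The functional vanishes on shorter cycles}\label{sec:vanish}

\subsection*{A case worked by hand}
Let $p=3$, $m=3$, $n=4$, so that $\psi$ is the coefficient of $a_1^4b_2^4a_3^2b_3^2a_4^2b_4^2$. Take
\[
A=\begin{pmatrix}3&0&1&0\\0&3&0&1\\0&0&1&3\end{pmatrix},\qquad g=\omega_{13}\omega_{23}.
\]
The column sums are $(3,3,2,4)$ and $g$ has the complementary multidegree $(1,1,2,0)$. Consider a term $M_e$ of $C_3$. If $e_3\ne0$, then $M_e$ is divisible by $X_3^3$ or $Y_3^3$, so by Lemma~\ref{lem:polar}(ii) $M_e^A$ is divisible by $a_4^3$ or $b_4^3$ and does not contribute. Let $e_3=0$, so $e=(s,-s,0)$. If $s<0$, then $Y_1^3$ divides $M_e$ and $b_1^3$ divides $M_e^A$; if $s=0$, then $N(e)=3=0$. There remain $s=2$ and $s=1$, with $N=1$ and $N=2=-1$: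
\[
\bigl(X_1^4Y_2^4-X_1^3Y_1X_2Y_2^3\bigr)(X_3Y_3)^2=X_1^3Y_2^3\,(X_1Y_2-X_2Y_1)(X_3Y_3)^2 .
\]
A determinant has reappeared. The cubes become $a_1^3b_2^3$, the determinant becomes $\omega_{34}$, and the coefficient of $\tau_{33}\tau_{34}^3$ in $\theta\bigl((X_3Y_3)^2\bigr)$ is $f=2a_4b_4(a_3b_4+a_4b_3)$. So $\psi(gC_3^A)$ is the coefficient of $a_1b_2a_3^2b_3^2a_4^2b_4^2$ in
\[
\omega_{13}\omega_{23}\,\omega_{34}f=2\,\omega_{13}\omega_{23}\,\bigl(a_3^2a_4b_4^3-a_4^3b_3^2b_4\bigr),
\]
and this coefficient is $0$. The terms $s=2$ and $s=1$ contribute $2a_3b_3a_4^2b_4^2$ and $-2a_3b_3a_4^2b_4^2$ to $\omega_{34}f$, so the vanishing is a cancellation, and it needs a reason.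

The reason is invariance under the shear. The determinants are fixed by $\sigma$. The factor $f$ is not, but $\sigma f-f=(2ta_3+t^2b_3)\,b_4^3$. The error is a multiple of $b_4^3$, and it disappears when we take the coefficient $H$ of $a_4^2b_4^2$. So $H$ is a $\sigma$-invariant of degrees $1,1,4$ in columns $1,2,3$. If $H$ were a polynomial in $\omega_{12},\omega_{13},\omega_{23}$, it would be zero, since each determinant that involves column $3$ also involves column $1$ or $2$, and $4>1+1$. We do not know in advance that $H$ has this form, but invariance under $\sigma$ alone kills the coefficient we need (Lemma~\ref{lem:degree}). Note the two roles of the columns $j\ge3$: column $4$ receives a $p$-th power and must be extracted, while column $3$ receives none and can be kept. A column of the second kind exists because $m<n$.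

\subsection*{Two lemmas on the shear}
For $J\subseteq\{1,\dots,n\}$ let $\pi_J:P[t]\to K[t][a_j,b_j:j\notin J]$ take the coefficient of $\prod_{j\in J}(a_jb_j)^{p-1}$. It kills every multiple of $a_j^p$ or $b_j^p$ with $j\in J$.

\begin{lemma}\label{lem:commute}
If $f\in P$ is homogeneous of degree $2p-2$ in $(a_j,b_j)$ for each $j\in J$, then $\pi_J(\sigma f)=\sigma(\pi_Jf)$.
\end{lemma}

\begin{proof}
It suffices to treat a monomial $f=M'\prod_{j\in J}a_j^{\mu_j}b_j^{\nu_j}$ with $\mu_j+\nu_j=2p-2$, where $M'$ involves only columns outside $J$. If some $\mu_j\ge p$ or $\nu_j\ge p$, then $\pi_Jf=0$; and $\sigma f$ lies in the ideal $(a_j^p,b_j^p)$, because $\sigma(a_j^p)=a_j^p+t^pb_j^p$ and $\sigma(b_j^p)=b_j^p$, so $\pi_J(\sigma f)=0$. Otherwise $\mu_j=\nu_j=p-1$ for all $j\in J$. Then $(a_j+tb_j)^{p-1}b_j^{p-1}\equiv(a_jb_j)^{p-1}$ modulo $b_j^p$, and both sides equal $\sigma(M')$.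
\end{proof}

\begin{lemma}\label{lem:degree}
Let $H\in K[a_1,b_1,a_2,b_2,a_c,b_c]$ be homogeneous of degrees $d_1,d_2,d$ in the pairs $(a_1,b_1)$, $(a_2,b_2)$, $(a_c,b_c)$, and suppose $\sigma H=H$. Then for $r>d_2$ the coefficient of $a_1^{d_1}b_2^{d_2}a_c^rb_c^{d-r}$ in $H$ is zero.
\end{lemma}

\begin{proof}
Call this coefficient $h_r$. By homogeneity,
\[
h(a_c,b_c):=H(1,0,0,1,a_c,b_c)=\sum_rh_r\,a_c^rb_c^{d-r},
\]
with the arguments of $H$ in the order $a_1,b_1,a_2,b_2,a_c,b_c$. The identity $\sigma H=H$ at $(a_1,b_1,a_2,b_2)=(1,0,0,1)$ reads $H(1,0,t,1,a_c+tb_c,b_c)=h(a_c,b_c)$. Replacing $a_c$ by $a_c-tb_c$ we get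
\[
H(1,0,t,1,a_c,b_c)=h(a_c-tb_c,b_c).
\]
The left side has degree at most $d_2$ in $t$. If $h\neq0$ and $r_0$ is the largest $r$ with $h_r\ne0$, the coefficient of $t^{r_0}$ on the right is $(-1)^{r_0}h_{r_0}b_c^d\ne0$. Hence $r_0\le d_2$.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:key}(ii)}
Call an entry of $A$ \emph{large} if it is at least $p$. Row sums and column sums are less than $2p$, so each row and each column of $A$ contains at most one large entry.

\emph{Step 1: only two rows can be unbalanced.} Consider a term $M_e$ of \eqref{eq:expand} and a row $i$ with $e_i\ne0$. Then $M_e$ is divisible by $X_i^p$ if $e_i>0$ and by $Y_i^p$ if $e_i<0$. By Lemma~\ref{lem:polar}(ii), $M_e^A=0$ if row $i$ has no large entry; if its large entry is in column $j$, then $M_e^A$ is divisible by $a_j^p$, respectively $b_j^p$. The monomial that defines $\psi$ is divisible by $a_j^p$ only for $j=1$ and by $b_j^p$ only for $j=2$. So $\psi(gM_e^A)\ne0$ requires that $\alpha_{i1}$ is large whenever $e_i>0$ and $\alpha_{i2}$ is large whenever $e_i<0$. Columns $1$ and $2$ have at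 most one large entry each, so $e$ has at most one positive and at most one negative entry. As $\sum e_i=0$, either $e=0$, and this term has coefficient $N(0)=p=0$, or $e$ has exactly one entry $s>0$ and one entry $-s$.

Thus $\psi(gC_m^A)=0$ unless columns $1$ and $2$ both have large entries. Assume they do, say $\alpha_{i1}\ge p$ and $\alpha_{i'2}\ge p$; then $i\ne i'$. The terms that can contribute have $e_i=s$, $e_{i'}=-s$, $1\le s\le p-1$, and all other entries zero. By Lemma~\ref{lem:expand} and the second formula in \eqref{eq:binom} their sum is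
\[
\sum_{s=1}^{p-1}(p-s)\,X_i^pY_{i'}^p\,(X_iY_{i'})^{s-1}(X_{i'}Y_i)^{p-1-s}\prod_{k\ne i,i'}(X_kY_k)^{p-1}=X_i^pY_{i'}^p\,\Phi,
\]
where
\[
\Phi=(X_iY_{i'}-X_{i'}Y_i)^{p-2}\prod_{k\ne i,i'}(X_kY_k)^{p-1}.
\]
Two applications of Lemma~\ref{lem:polar}(ii) give $(X_i^pY_{i'}^p\Phi)^A=a_1^pb_2^p\,\Phi^{A'}$ with $A'=A-pE_{i1}-pE_{i'2}$. Therefore $\psi(gC_m^A)$ is the coefficient of
\begin{equation}\label{eq:mono}
a_1^{p-2}\,b_2^{p-2}\prod_{j\ge3}(a_jb_j)^{p-1}
\end{equation}
in $g\,\Phi^{A'}$, a polynomial of multidegree $(p-2,p-2,2p-2,\dots,2p-2)$.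

\emph{Step 2: a column without large entry.} The polynomial $g\,\Phi^{A'}$ is not invariant under $\sigma$, because of the factors $(X_kY_k)^{p-1}$. The errors will be multiples of $b_j^p$ for columns $j$ with a large entry, so we extract those columns and keep one column $c\ge3$ for Lemma~\ref{lem:degree}. The large entries of rows $i,i'$ are in columns $1,2$, and the other $m-2$ rows have at most $m-2$ large entries. There are $n-2>m-2$ columns $j\ge3$, so some column $c\ge3$ has no large entry. Put $J=\{3,\dots,n\}\setminus\{c\}$ and
\[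
H=\pi_J\bigl(g\,\Phi^{A'}\bigr)\in K[a_1,b_1,a_2,b_2,a_c,b_c].
\]
Then $H$ is homogeneous of degrees $p-2$, $p-2$, $2p-2$ in columns $1,2,c$, and the coefficient of \eqref{eq:mono} in $g\,\Phi^{A'}$ is the coefficient of $a_1^{p-2}b_2^{p-2}a_c^{p-1}b_c^{p-1}$ in $H$.

\emph{Step 3: $\sigma H=H$.} The shear fixes $X_iY_{i'}-X_{i'}Y_i$, and $(X_k+tY_k)^{p-1}Y_k^{p-1}\equiv(X_kY_k)^{p-1}$ modulo $Y_k^p$. So $\sigma\Phi=\Phi+\sum_{k\ne i,i'}Y_k^pG_k$ with $G_k\in Q_m[t]$. Fix $k\ne i,i'$. Row $k$ is the same in $A'$ as in $A$. By Lemma~\ref{lem:polar}(ii), $(Y_k^pG_k)^{A'}$ is zero or is divisible by $b_j^p$, where $\alpha_{kj}$ is the large entry of row $k$. Here $j\ne1,2$, since the large entries of these columns are in rows $i,i'$, and $j\ne c$ by the choice of $c$. So $j\in J$ and $\pi_J\bigl(g\,(Y_k^pG_k)^{A'}\bigr)=0$. Using Lemma~\ref{lem:commute}, then Lemma~\ref{lem:polar}(iii) with $g\in B$, we obtain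
\[
\sigma H=\pi_J\bigl(\sigma(g\,\Phi^{A'})\bigr)=\pi_J\bigl(g\,(\sigma\Phi)^{A'}\bigr)=\pi_J\bigl(g\,\Phi^{A'}\bigr)=H .
\]

\emph{Step 4.} Lemma~\ref{lem:degree} with $d_1=d_2=p-2$, $d=2p-2$ and $r=p-1>d_2$ shows that the coefficient of $a_1^{p-2}b_2^{p-2}a_c^{p-1}b_c^{p-1}$ in $H$ is zero. Hence $\psi(gC_m^A)=0$. \qed

\begin{remark}
The hypothesis $m<n$ is used only to find the column $c$. For $m=n$, $g=1$ and $A$ equal to $2p-2$ times the identity matrix, every column has a large entry and $\psi(gC_n^A)=\psi(C_n(a,b))=1$. The hypothesis $g\in B$ is used only in Step 3. For $m=2$, $n=3$, $A=(2p-2)(E_{11}+E_{22})$ and $g=(a_3b_3)^{p-1}$, which is not fixed by $\sigma$, one gets $\psi(gC_2^A)=N(p-1,-(p-1))=1$.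
\end{remark}

\section{Weak identities}\label{sec:weak}

By Proposition~\ref{prop:In} and \eqref{eq:WI},
\begin{equation}\label{eq:notin}
c_n\notin W_{S_n}\qquad\text{for all }n\ge2.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:weak}]
By Lemma~\ref{lem:gen}(ii) the weak identities of this L-variety form the weak T-ideal $W$ generated by $[x_1,x_2,x_3]$ and all $c_n$. If $W$ were finitely generated, then by Lemma~\ref{lem:gen}(iii) it would be generated by $[x_1,x_2,x_3],c_2,\dots,c_N$ for some $N$, so $W\subseteq W_{S_{N+1}}$. But $c_{N+1}\in W$, which contradicts \eqref{eq:notin}.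
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong} for weak identities]
(i) If $n\in S$, then $c_n$ is a generator of $W_S$. If $n\notin S$, then $W_S\subseteq W_{S_n}$ and $c_n\notin W_S$ by \eqref{eq:notin}. So $S$ is determined by $W_S$, and there are $2^{\aleph_0}$ sets $S$.

(ii) If $S$ is finite, the defining set of $W_S$ is finite. If $S$ is infinite and $W_S$ is finitely generated, Lemma~\ref{lem:gen}(iii) gives $W_S=W_{S'}$ for a finite $S'\subset S$, contrary to (i).

For the statement on $s_4$, group the terms of $s_4$ by the set of the first two letters. The four terms with first letters $x_i,x_j$ and last letters $x_k,x_l$ add up to $\pm[x_i,x_j][x_k,x_l]$, the sign being that of the permutation $1,2,3,4\mapsto i,j,k,l$. With $a\circ b=ab+ba$ this gives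
\[
s_4=[x_1,x_2]\circ[x_3,x_4]-[x_1,x_3]\circ[x_2,x_4]+[x_1,x_4]\circ[x_2,x_3].
\]
Modulo $[x_1,x_2,x_3]$ the commutators commute, so $s_4\equiv2\,\mathrm{pl}$. For $p>2$ the L-variety defined by $[x_1,x_2,x_3]$ and $s_4$ is therefore the one defined by $[x_1,x_2,x_3]$ and $\mathrm{pl}$, and it contains the sub-L-variety with weak T-ideal $W_{\{2,3,\dots\}}$, which is not finitely generated.

(iii) For $c\ge2$ the identity $[x_1,x_2,x_3]$ implies $[x_1,\dots,x_{c+1}]$, so the L-variety of Theorem~\ref{thm:weak} is a sub-L-variety of the one defined by $[x_1,\dots,x_{c+1}]$. Let $c=1$ and let $W$ be a weak T-ideal containing $[x_1,x_2]$. Then $W$ contains all $[x_i,x_j]$, so it is the preimage of an ideal $\overline W$ of the commutative polynomial ring $K[x_1,x_2,\dots]$. Permutations of the variables are linear substitutions, so $\overline W$ is invariant under them. Every permutation-invariant ideal of $K[x_1,x_2,\dots]$ is generated by the orbits of finitely many polynomials \cite{Cohen,AH}. Lift such polynomials to $f_1,\dots,f_r\in W$. The weak T-ideal generated by $[x_1,x_2],f_1,\dots,f_r$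 lies in $W$, contains all $[x_i,x_j]$, and maps onto $\overline W$; so it equals $W$.
\end{proof}

\section{Lie algebras}\label{sec:lie}

A Lie algebra $L$ lies in $\mathfrak{AN}_2$ if and only if it satisfies
\begin{equation}\label{eq:law}
[[x_1,x_2,x_3],[x_4,x_5,x_6]]=0 .
\end{equation}
Indeed, the span $\gamma_3(L)$ of all triple commutators is the smallest ideal with quotient nilpotent of class at most $2$, and \eqref{eq:law} says that $\gamma_3(L)$ is abelian.

Lemma~\ref{lem:gen} has a Lie analogue. Let $F$ be the free Lie algebra on countably many generators, let $T\subseteq F$, and let $\langle T\rangle$ be the ideal generated by the images of $T$ under all endomorphisms of $F$; it is the smallest fully invariant ideal (ideal closed under all endomorphisms) containing $T$. Every Lie algebra satisfying $T$ satisfies $\langle T\rangle$, and $F/\langle T\rangle$ satisfies exactly the elements of $\langle T\rangle$, so $\langle T\rangle$ is the set of identities of the variety defined by $T$. If this variety is also defined by a finite set $T'$, then $\langle T'\rangle=\langle T\rangle$,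 each element of $T'$ involves finitely many elements of $T$, and so the variety is defined by a finite subset of $T$.

To separate $w_n$ from the other $w_m$ we reverse the passage from Lie algebras to pairs described in Section~\ref{sec:intro}. The point to watch is that in a Lie identity arbitrary elements may be substituted, not only linear forms. In the algebra below the nonlinear parts of the elements act trivially on the values of $[y_1,y_2,y_3]$ once they are inside a commutator $[x_i,x_j]$.

Fix $n\ge2$. Let $R=U/I_nU$, let $V\subseteq R$ be the image of $\mathrm{span}_KX$, and let $L_0=V+[V,V]$. The space $[V,V]$ is central in $R$, so $L_0$ is a Lie subalgebra of $R$, nilpotent of class at most $2$. Let $\Lambda_n=R\oplus L_0$ with the bracket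
\[
[(r,l),(r',l')]=(rl'-r'l,\ [l,l']),
\]
where the products are taken in $R$. The bracket is alternating. In the cyclic sum of $[[g_1,g_2],g_3]$ with $g_i=(r_i,l_i)$, the terms of the first coordinate that contain $r_1$ are $r_1l_2l_3-r_1[l_2,l_3]-r_1l_3l_2=0$, and those with $r_2$ and $r_3$ arise by cyclic permutation; the second coordinate vanishes by the Jacobi identity in $L_0$. So $\Lambda_n$ is a Lie algebra, the semidirect product of the abelian ideal $R\oplus0$ and $L_0$.

\begin{proposition}\label{prop:Lambda}
The algebra $\Lambda_n$ lies in $\mathfrak{AN}_2$. It satisfies $[y_1,y_2,y_3]\cdot\mathrm{pl}$ and all $w_m$ with $m\ne n$, and it does not satisfy $w_n$.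
\end{proposition}

\begin{proof}
The quotient by the abelian ideal $R\oplus0$ is $L_0$, so $\Lambda_n\in\mathfrak{AN}_2$, and every value of $[y_1,y_2,y_3]$ has the form $(u,0)$. Let $g_i=(r_i,\ell_i+d_i)$ with $r_i\in R$, $\ell_i\in V$, $d_i\in[V,V]$. Since the $d_i$ are central in $R$, the second coordinate of $[g_i,g_j]$ is $[\ell_i,\ell_j]$, and
\[
[(u,0),[g_i,g_j]]=(u[\ell_i,\ell_j],0).
\]
Iterating, the value of $w_m$ is $(u\,c_m(\ell_1,\dots,\ell_m),0)$ and the value of $[y_1,y_2,y_3]\cdot\mathrm{pl}$ is $(u\,\mathrm{pl}(\ell_1,\dots,\ell_4),0)$. The elements $\mathrm{pl}(\ell_1,\dots,\ell_4)$ and $c_m(\ell_1,\dots,\ell_m)$, $m\ne n$, are images of generators of $I_n$, hence zero in $R$.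

Now substitute $(x_1,0)$ for $y_1$, $(0,x_1)$ for $y_2$ and $y_3$, and $(0,x_i)$ for $x_i$, writing $x_i$ also for its image in $R$. Then $u=x_1^3$, and the value of $w_n$ is $(x_1^3c_n,0)$. By Proposition~\ref{prop:In} and Lemma~\ref{lem:U}, $x_1^3c_n\notin I_nU$, so this value is not zero.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lie}]
The subvariety is defined by \eqref{eq:law} and all $w_n$. If it were finitely based, it would be defined by \eqref{eq:law} and $w_2,\dots,w_N$ for some $N$. By Proposition~\ref{prop:Lambda}, $\Lambda_{N+1}$ satisfies these identities and does not satisfy $w_{N+1}$, a contradiction.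
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong} for Lie algebras]
(i) If $n\in S$, then $w_n$ is a defining identity of $\mathfrak V_S$. If $n\notin S$, then $\Lambda_n\in\mathfrak V_S$ and $\Lambda_n$ does not satisfy $w_n$. So $S$ is determined by $\mathfrak V_S$.

(ii) The variety $\mathfrak V_S$ is defined by \eqref{eq:law}, $[y_1,y_2,y_3]\cdot\mathrm{pl}$ and the $w_m$, $m\in S$, a finite set if $S$ is finite. If $S$ is infinite and $\mathfrak V_S$ is finitely based, a finite subset of these identities defines it, so $\mathfrak V_S=\mathfrak V_{S'}$ for a finite $S'\subset S$, contrary to (i).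

(iii) For $c\ge2$ we have $\mathfrak{AN}_2\subseteq\mathfrak{AN}_c$, so the variety of Theorem~\ref{thm:lie} is a subvariety of $\mathfrak{AN}_c$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AH}
M. Aschenbrenner and C. Hillar, Trans. Amer. Math. Soc. 359 (2007), 5171--5192.

\bibitem{Cohen}
D. E. Cohen, J. Algebra 5 (1967), 267--273.

\bibitem{Drensky}
V. Drensky, \emph{Weak polynomial identities and their applications}, arXiv:2007.13634 (2020).

\end{thebibliography}
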